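# Counting Morita classes of weight 2 blocks of symmetric groups

## 1. Morita classes are Dyck words up to reflection

Let $p$ be a prime. Every $p$-block $B$ of a symmetric group $S_n$, $n\ge 0$, is determined by its weight $w\ge 0$ and its $p$-core $\mu$, a partition of $n-pw$. Let $M(p,w)$ be the number of Morita equivalence classes of $p$-blocks of weight $w$ of symmetric groups, over all $n$ at once, where the blocks are considered as defined over $\mathbb Z$ and Morita equivalence is taken over $\mathbb Z$.

**Theorem A.** For every prime $p$,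
$$M(p,2)=\frac1{2p}\binom{2p}{p-1}+\frac12\binom p{\lfloor p/2\rfloor}.$$

The second theorem needs one definition, which Section 3 repeats with an example. Draw the core of a weight 2 block $B$ as beads on an abacus with $p$ runners, and let $p_0<p_1<\dots<p_{p-1}$ be the positions of the last beads on the runners. Sort the $2p$ numbers $p_J-p$ (written as a letter $H$) and $p_k$ (written as a letter $V$) in increasing order. The resulting word $W=W(B)$ in $H$ and $V$ is the Dyck word of $B$. Write $W^*$ for $W$ reversed with $H$ and $V$ exchanged.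

**Theorem B.** Let $p\ge5$, and let $B,B'$ be $p$-blocks of weight 2 of symmetric groups, with Dyck words $W,W'$. The following are equivalent:

1. $W'\in\{W,W^*\}$;
2. $B,B'$ are Morita equivalent over $\mathbb Z_p$;
3. $B,B'$ are Morita equivalent over some (equivalently every) field of characteristic $p$;
4. their decomposition matrices agree up to row and column permutations;
5. their Cartan matrices agree up to a simultaneous permutation of rows and columns.

For every prime $p$, the number of Morita classes of weight 2 blocks over any field of characteristic $p$ is again the number in Theorem A.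

Theorem A is a conjecture in Benjamin Sambale, "Morita Equivalent Blocks of Symmetric Groups", arXiv:1809.07467 (2018). Half of it is quoted background. By results of Scopes over $\mathbb F_p$, extended by Puig to blocks defined over $\mathbb Z$, for $w>0$ the blocks of weight $w$ fall into exactly $\frac1p\binom{wp}{p-1}$ Scopes classes, and blocks in the same class are Morita equivalent. If $p>2$ and $w>1$, there are pairs of distinct Scopes classes with conjugate cores, whose blocks are isomorphic. This yields Richards' upper bound
$$M(p,w)\le\frac1{2p}\binom{wp}{p-1}+\frac12\binom{\lfloor wp/2\rfloor}{\lfloor p/2\rfloor}\qquad(w>0).$$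
For $w=2$ the right side is the number in Theorem A. What has to be proved is the lower bound: blocks that are not forced to be equivalent by these two mechanisms are not equivalent.

The number itself has a meaning. There are $\frac1p\binom{2p}{p-1}=\frac1{p+1}\binom{2p}p$ Dyck words of semilength $p$ (a Catalan number), and we shall see that $\binom p{\lfloor p/2\rfloor}$ of them satisfy $W=W^*$. So the right side of Theorem A counts Dyck words up to $W\leftrightarrow W^*$. Its values for $p=2,3,5$ are $2,4,26$. The task is to recover $W$, up to this reflection, from something that a Morita equivalence preserves.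

A word on coefficients. Block idempotents have coefficients in $\mathbb Z_{(p)}$. A Morita equivalence "over $\mathbb Z$" gives one over $\mathbb Z_p$ by extension of scalars, and then one over every field of characteristic $p$. All lower bounds below use only consequences of such equivalences, so they do not depend on the exact choice of coefficient ring. Recall that $\mathbb Q_p$ and $\mathbb F_p$ are splitting fields for $S_n$.

## 2. Decomposition matrices, and the prime 2 by hand

Recall the decomposition matrix $D=(d_{\chi\varphi})$ of a block: rows are the ordinary irreducible characters $\chi$ in $B$, columns are the simple modules $\varphi$ over $\mathbb F_p$. By Brauer reciprocity the column of $\varphi$ lists the multiplicities of the $\chi$ in the character of the projective cover $P_\varphi$. The Cartan matrix is $C=D^TD$. Write $k(B)$ and $l(B)$ for the numbers of rows and columns.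

**Lemma 1.** If $B,B'$ are Morita equivalent over $\mathbb Z_p$, their decomposition matrices agree up to permutations of rows and columns.

*Proof.* The equivalence matches the projective indecomposables $P$ of $B$ with those of $B'$. After tensoring with $\mathbb Q_p$ it matches the simple modules and carries the constituents of $\mathbb Q_p\otimes P$, with multiplicities, to those of the partner of $P$. These multiplicities are the columns. $\square$

**Theorem A for $p=2$.** The upper bound is $\frac14\cdot4+\frac12\cdot2=2$, so two inequivalent blocks suffice. Take the principal 2-blocks of $S_4$ and $S_5$. All five partitions of $4$ have empty 2-core, and the partitions of $5$ with 2-core $(1)$ are $(5),(3,2),(3,1,1),(2,2,1),(1^5)$. So the blocks have weight 2 and character degrees $1,1,2,3,3$ and $1,1,5,5,6$.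

For $S_4$, the normal subgroup of order 4 acts trivially on simple modules in characteristic 2, so these are the simple modules of $S_3$, of dimensions $1$ and $2$. On the identity and the 3-cycles a degree 3 character has values $(3,0)=(1,1)+(2,-1)$. So the rows of $D$ are $(1,0),(1,0),(0,1),(1,1),(1,1)$.

For $S_5$, let the group act by conjugation on its six Sylow 5-subgroups. A Sylow 5-subgroup permutes the other five transitively, so the action is 2-transitive and its character is $1+\chi$ with $\chi$ irreducible of degree $5$. A 5-cycle fixes one point. A 3-cycle fixes none, because the point stabilizers have order 20. So on the classes of $1$, 3-cycles, 5-cycles, $\chi=(5,-1,0)$. Modulo 2, the module $\mathbb F_2^6$ has the sum-zero submodule with trivial quotient, and this submodule contains the all-ones vector because 6 is even. So $\mathbb F_2^6$ has at least two trivial composition factors, and $\chi$ reduces to $1+\varphi$ with $\varphi=(4,-2,-1)$ the Brauer character of a module of dimension 4. This module is irreducible: a nontrivial simple $\mathbb F_2S_5$-module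 is nontrivial for $A_5$, so a 5-cycle acts nontrivially, and its dimension is at least $4$, the order of $2$ modulo $5$. Hence otherwise all factors would be trivial, but $\varphi(5\text{-cycle})=-1\ne4$. The other character of degree 5 is $\chi\otimes\mathrm{sgn}$ and has the same reduction. Finally $\chi_6=(6,0,1)=2\cdot1+\varphi$. So the rows of $D$ are $(1,0),(1,0),(1,1),(1,1),(2,1)$.

The Cartan matrices are $\begin{pmatrix}4&2\\2&3\end{pmatrix}$ and $\begin{pmatrix}8&4\\4&3\end{pmatrix}$. They are not related by a permutation, so the blocks are inequivalent and $M(2,2)=2$. $\square$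

From now on $p$ is odd.

## 3. From the abacus of the core to a Dyck word

A partition $\lambda$ gives a set of beads $\{\lambda_i-i+s\}_{i\ge1}\subset\mathbb Z$, where $s$ is an arbitrary shift. Conversely a set of integers that is bounded above and contains all sufficiently negative integers is such a set, and $\lambda_i$ is the number of gaps below the $i$-th largest bead. A hook of length $r$ is a bead $b$ with a gap at $b-r$; removing the hook moves the bead to $b-r$; the leg length is the number of beads strictly between. The runners are the residue classes mod $p$, and the $p$-core is reached by pushing all beads down their runners.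

So a core is known once we know the last beads $p_0<\dots<p_{p-1}$ on its runners. These are distinct mod $p$, and any $p$ integers distinct mod $p$ are the last beads of some core. For $i\le j$ put
$$e(i,j)=\begin{cases}1&\text{if }p_j-p_i<p,\\0&\text{otherwise;}\end{cases}\qquad L_J=\min\{k\le J:e(k,J)=1\},\quad R_k=\max\{j\ge k:e(k,j)=1\},$$
and $l_J=J-L_J$, $r_k=R_k-k$. A difference never equals $p$. Both $L$ and $R$ are nondecreasing, and for $k\le J$
$$e(k,J)=1\iff k\ge L_J\iff J\le R_k.\tag{1}$$

**Definition (the word).** Put $N=2p$. Sort the $N$ distinct numbers $p_J-p$ (letter $H_J$) and $p_k$ (letter $V_k$), $0\le J,k\le p-1$, to get $W=w_1\cdots w_N$.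

Before $H_J$ come exactly $H_0,\dots,H_{J-1}$ and $V_0,\dots,V_{L_J-1}$. Before $V_k$ come exactly $V_0,\dots,V_{k-1}$ and $H_0,\dots,H_{R_k}$. So $H_J$ has position $J+L_J+1$ and $V_k$ has position $k+R_k+2$. As $H_J$ comes before $V_J$, every prefix has at least as many $H$ as $V$. So $W$ is a Dyck word, with $w_1=H_0$ and $w_N=V_{p-1}$. The letters that stand immediately next to each other are described by
$$\begin{aligned}H_JH_{J+1}&\iff L_J=L_{J+1};&\qquad V_kV_{k+1}&\iff R_k=R_{k+1};\\ H_JV_k\ (\text{peak})&\iff L_J=k,\ R_k=J;&\qquad V_kH_{J+1}\ (\text{valley})&\iff R_k=J,\ L_{J+1}=k+1.\end{aligned}\tag{2}$$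

**Example 1 (running example).** Let $p=3$ and $(p_0,p_1,p_2)=(0,2,4)$. The beads are $4,2,1,0,-1,\dots$, with one gap at $3$ below the bead $4$. So the core is $(1)$, and the weight 2 block is the principal 3-block of $S_7$. Here $e(0,1)=e(1,2)=1$, $e(0,2)=0$, $L=(0,0,1)$, $R=(1,2,2)$. Sorting $-3,-1,1$ ($H$) and $0,2,4$ ($V$) gives $-3,-1,0,1,2,4$, that is $W=HHVHVV$.

**Lemma 2.** Every Dyck word of semilength $p$ is $W(B)$ for some weight 2 block $B$.

*Proof.* A Dyck word is given by numbers $L_0\le L_1\le\dots\le L_{p-1}$ with $L_J\le J$. Choose reals $a_0<a_1<\cdots$ recursively with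
$$a_J\in\bigl(\max(a_{J-1},\,a_{L_J-1}+1),\ a_{L_J}+1\bigr),$$
omitting undefined terms and taking the upper bound $\infty$ if $L_J=J$. We must see that the interval is nonempty when $L_J<J$. First, $a_{L_J-1}+1<a_{L_J}+1$. Second, if $L_{J-1}<J-1$ then $a_{J-1}<a_{L_{J-1}}+1\le a_{L_J}+1$; and if $L_{J-1}=J-1$ then $L_J=J-1$, and $a_{J-1}<a_{J-1}+1$. By construction $a_J<a_k+1$ if and only if $k\ge L_J$, for $k\le J$.

We can choose the $a_J$ with distinct fractional parts. Write $a_i=n_i+\varphi_i$ (integer plus fractional part), let $\rho_i\in\{0,\dots,p-1\}$ be the rank of $\varphi_i$ among the fractional parts, and put $p_i=pn_i+\rho_i$. Then $p_j>p_i\iff a_j>a_i$, and $p_j>p_i+p\iff a_j>a_i+1$. So the $p_i$ have the prescribed $L_J$. $\square$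

**Lemma 3.** The number of orbits of $W\leftrightarrow W^*$ on Dyck words of semilength $p$ is $\frac1{2p}\binom{2p}{p-1}+\frac12\binom p{\lfloor p/2\rfloor}$.

*Proof.* There are $\frac1{p+1}\binom{2p}p=\frac1p\binom{2p}{p-1}$ Dyck words. A word with $W=W^*$ is determined by its first $p$ letters, which may be any word all of whose prefixes have at least as many $H$ as $V$. Read $H,V$ as steps $\pm1$ and let $n(s)$ be the number of all $\pm1$ paths of length $p$ from $0$ to $s$. By reflection in $-1$, the paths to $s\ge0$ that stay nonnegative number $n(s)-n(s+2)$. Summed over $s\ge0$ with $s\equiv p\pmod2$ this telescopes to $\binom p{\lfloor p/2\rfloor}$. The number of orbits is half of (all words plus fixed words). $\square$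

## 4. The partitions in a block: labels, order, legs, conjugation

The block $B$ contains the partitions of weight 2 with the given core. They are $\{i,j\}$ for $i<j$ (last beads of runners $i,j$ moved one place each), $i^2$ (bead $p_i\to p_i+2p$), and $i^{11}$ (bead $p_i-p\to p_i+p$). So $k(B)=\binom p2+2p=\frac{p(p+3)}2$. Write $1_\lambda$ for the indicator function of the beads and $D_x=[x+p]-[x]$. In all cases $1_\lambda=1_{\rm core}+D_x+D_y$ with
$$(x,y)=(p_i,p_j)\text{ for }\{i,j\},\qquad(p_i,p_i+p)\text{ for }i^2,\qquad(p_i-p,p_i)\text{ for }i^{11},$$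
and always $x<y$.

**Lemma 4.** (a) The lexicographic order of the partitions in $B$ is the lexicographic order of the pairs $(y,x)$. (b) If $\lambda,\lambda'$ have pairs $(x,y),(x',y')$ with $x\le x'$ and $y\le y'$, then $\lambda\trianglelefteq\lambda'$ in the dominance order.

*Proof.* (a) The lexicographically larger partition is the one that contains the largest position where $1_\lambda$ and $1_{\lambda'}$ differ. If $y>y'$ this position is $y+p$, and if $y=y'$, $x>x'$ it is $x+p$; in both cases it lies in $\lambda$.

(b) Put $f_\lambda(z)=\sum_b(b-z)^+$ over the beads $b$. For $m\ge1$ the sum of the $m$ largest beads is $\min_{z\in\mathbb Z}(f_\lambda(z)+mz)$, because $\sum_{\text{top }m}(b-z)\le f_\lambda(z)$, with equality when $z$ is the $m$-th largest bead. Moreover $f_\lambda=f_{\rm core}+g_x+g_y$ with $g_x(z)=(x+p-z)^+-(x-z)^+$, and $g_x(z)$ is nondecreasing in $x$. So all partial sums for $\lambda$ are at most those for $\lambda'$. $\square$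

**Lemma 5.** The leg lengths of successive $p$-hooks removed on the way down to the core are:

* $i^2$: $p-1-R_i$, then $p-1-i$;
* $i^{11}$: $p-1-L_i$, then $p-1-i$;
* $\{i,j\}$, $i<j$: removing on runner $j$ first, $p-1-j+e(i,j)$, then $p-1-i$; removing on runner $i$ first, $p-1-i-e(i,j)$, then $p-1-j$.

*Proof.* A bead moving down by $p$ passes exactly one position on each other runner. For $i^2$, moving from $p_i+2p$ to $p_i+p$ passes a bead of runner $j$ iff $p_j>p_i+p$, that is, iff $j>R_i$. Then moving from $p_i+p$ to $p_i$ passes a bead for each $j>i$. For $i^{11}$, moving $p_i\to p_i-p$ passes a bead for each $j\ne i$ with $p_j>p_i-p$, that is, all $j\neq i$ except those below $L_i$; then as before. For $\{i,j\}$, moving $p_j+p\to p_j$ passes the runners above $j$, and also runner $i$ iff its bead at $p_i+p$ lies above $p_j$, i.e. iff $e(i,j)=1$. Moving $p_i+p\to p_i$ first passes beads on all runners above $i$, except that the position on runner $j$ is the vacated $p_j$ exactly when $e(i,j)=1$. $\square$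

Let $\partial\lambda$ be the absolute difference of the two legs. By Lemma 5 it does not depend on the order of removal, and
$$\partial(i^2)=r_i,\qquad\partial(i^{11})=l_i,\qquad\partial\{i,j\}=j-i-e(i,j).\tag{3}$$
Put $\delta(\lambda)=(-1)^{\partial\lambda}$; it equals $(-1)$ to the sum of the two legs.

**Definition (letters).** Let $\mathcal Q=\{i^2\}\cup\{i^{11}\}$, a set of $2p$ partitions. Identify $V_i=i^2$ and $H_i=i^{11}$, so that $\mathcal Q=\{w_1,\dots,w_N\}$, and call $H$, $V$ the letter of an element of $\mathcal Q$.

**Conjugation.** Passing to conjugate partitions replaces beads by reflected gaps. The block $B^*:=B\otimes\mathrm{sgn}$ therefore has $p^*_{p-1-i}=c-p_i$ for a constant $c$, and conjugation sends $i^2\mapsto(p-1-i)^{11}$, $i^{11}\mapsto(p-1-i)^2$. The map $z\mapsto c-p-z$ sends the numbers $p_i$ to the numbers $p^*_{p-1-i}-p$ and the numbers $p_i-p$ to the numbers $p^*_{p-1-i}$, so $W(B^*)=W(B)^*$. Tensoring with $\mathrm{sgn}$ shows that $B$ and $B^*$ have the same decomposition matrix, via conjugation on rows. This conjugation exchanges letters.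

**Example 2.** For the block of Example 1 the nine partitions of $7$ are
$$\begin{array}{c|ccccccccc}\text{label}&0^{11}&1^{11}&2^{11}&0^2&1^2&2^2&\{0,1\}&\{0,2\}&\{1,2\}\\\hline\lambda&(1^7)&(2^2,1^3)&(4,2,1)&(3,2,1^2)&(5,2)&(7)&(2^3,1)&(4,1^3)&(4,3)\\\partial&0&1&1&1&1&0&0&2&0\end{array}$$
For instance, $0^2$ moves the bead $0$ to $6$. The beads are then $6,4,2,1,-1,\dots$, with gaps $0,3,5$ below $6$, and the partition is $(3,2,1,1)$.

## 5. Linear relations between the rows

Let $\mathcal N\subset\mathbb Q^{\operatorname{Irr}B}$ be the space of linear relations between the rows of $D$. Equivalently, it is the space of combinations of $\operatorname{Irr}B$ that vanish on $p$-regular elements. We now write down many relations, in a form that is the same for all blocks up to signs. In $\mathbb Q^{p+1}$ with basis $e_0,\dots,e_{p-1},h$ put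
$$v_{\{i,j\}}=e_i+e_j,\qquad v_{i^2}=e_i+h,\qquad v_{i^{11}}=e_i-h.$$

**Lemma 6.** For every $t\in\mathbb Q^{p+1}$ the vector $(\delta(\lambda)\langle t,v_\lambda\rangle)_\lambda$ lies in $\mathcal N$. Hence every column $(d_\lambda)$ of $D$ satisfies
$$\sum_\lambda\delta(\lambda)\,d_\lambda\,v_\lambda=0.\tag{4}$$
Moreover, with $\mathbf J$ the all-ones matrix,
$$G:=\sum_\lambda v_\lambda v_\lambda^T=(pI+\mathbf J)\oplus(2p),\tag{5}$$
which is nonsingular, so the vectors above form a space of dimension $p+1$.

*Proof.* Let $r\in\{p,2p\}$ and let $\nu$ be a partition of $n-r$. The class function on $S_n$ with Frobenius characteristic $p_rs_\nu$, where here $p_r$ is the power sum, is induced from $S_r\times S_{n-r}$, from the function that is $r$ on $r$-cycles and $0$ elsewhere, times $\chi_\nu$. So it vanishes on elements without an $r$-cycle, hence on $p$-regular elements. By the Murnaghan–Nakayama rule $p_rs_\nu=\sum(-1)^{\rm leg}s_\lambda$ over all $\lambda$ obtained from $\nu$ by adding an $r$-hook.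

Take $r=p$ and $\nu$ the core with its last bead on runner $i$ moved up once. The $\lambda$ obtained are $i^2$, $i^{11}$ and $\{i,j\}$ for $j\ne i$; write $\lambda\ni i$ for these. The remaining leg from $\nu$ to the core is $p-1-i$, the same for all, so up to a global sign we get $\sum_{\lambda\ni i}\delta(\lambda)\chi_\lambda$. This is the vector for $t=e_i$.

Take $r=2p$ and $\nu$ the core. The $\lambda$ obtained are the $i^2$ and $i^{11}$. If $a,b$ are the successive legs, the $2p$-hook of $i^2$ passes $a+b$ beads (position $p_i+p$ is empty), and that of $i^{11}$ passes $a+b+1$ (the bead at $p_i$ is passed too). So up to a global sign we get $\sum_i(\delta(i^2)\chi_{i^2}-\delta(i^{11})\chi_{i^{11}})$, the vector for $t=h$.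

Relation (4) says that the column is orthogonal to all these vectors. For (5), $\sum_{i<j}(e_i+e_j)(e_i+e_j)^T=(p-2)I+\mathbf J$, and the $i^2,i^{11}$ add $2I\oplus(2p)$. If $\langle t,v_\lambda\rangle=0$ for all $\lambda$ then $t^TGt=0$, so $t=0$. $\square$

## 6. The columns of the decomposition matrix

The input that we quote is the following theorem.

**Theorem R** (M. J. Richards, *Some decomposition numbers for Hecke algebras of general linear groups*, Math. Proc. Cambridge Philos. Soc. 119 (1996) 383–402, §4, Theorem 4.4 and the lemmas preceding it). Let $p$ be odd and $B$ of weight 2. If $\partial\lambda=0$, color $\lambda$ black if either it has a hook of length $2p$ with leg length $\equiv0,3\pmod4$, or it has two hooks of length $p$ the larger leg length of which is even; otherwise white. Divide the partitions of $B$ into the classes $\partial=m$ ($1\le m\le p-1$), "$\partial=0$, black", "$\partial=0$, white". Then $\lambda$ is $p$-regular iff it is not the smallest in its class. For such $\lambda$ let $\lambda_*$ be the next smaller element of its class. The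 projective cover of $D^\lambda$ has ordinary character
$$\lambda+\lambda_*+\sum\mu,\qquad\text{over all }\mu\text{ with }|\partial\mu-\partial\lambda|=1,\ \lambda_*<\mu<\lambda.$$

We read "smaller" lexicographically. At the end of this section we check that reading it in the dominance order gives the same columns. The $\mu$ in the sum are called middle terms, and we write a column as $[\lambda_*,\lambda\mid\text{middle terms}]$.

There are $p+1$ classes, each with one $p$-singular element (all classes are nonempty, as we shall see). So $\dim\mathcal N=k(B)-l(B)=p+1$, and Lemma 6 gives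
$$\mathcal N=\{(\delta(\lambda)\langle t,v_\lambda\rangle)_\lambda:t\in\mathbb Q^{p+1}\}.\tag{6}$$

**Example 3.** In Example 2, the class $\partial=1$ is $(2^2,1^3)<(3,2,1^2)<(4,2,1)<(5,2)$, the class $\partial=2$ is $(4,1^3)$ alone, and for $\partial=0$ the two color classes are $(1^7)<(4,3)$ and $(2^3,1)<(7)$ (colors are computed below). The smallest elements are exactly the partitions with three equal parts. The column of $(4,3)$ is $[(1^7),(4,3)\mid(2^2,1^3),(3,2,1^2),(4,2,1)]$. Its degree is $1+14+14+35+35=99$, which is divisible by $9$, as it must be for a projective module in characteristic 3 of a group of order $7!$.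

**Step 1: ordering the classes.** The purpose is to list each class $\partial=n$ in increasing order, so that $\lambda_*$ can be read off. For $J\ge n$ put $i=J-n$. There is exactly one element of the class with $y=p_J$, namely
$$Y_n(J)=\begin{cases}\{i,J\}&\text{if }L_J>i,\\J^{11}&\text{if }L_J=i,\\\{i-1,J\}&\text{if }L_J<i,\end{cases}\qquad i=J-n,\tag{7}$$
and for $J<n$ there is none. Indeed, the partitions with $y=p_J$ are $J^{11}$ and $\{k,J\}$ with $k<J$. We have $\partial(J^{11})=n$ iff $L_J=i$, and $\partial\{k,J\}=J-k-e(k,J)=n$ iff either $k=i$ and $e(k,J)=0$, that is $i<L_J$, or $k=i-1$ and $e(k,J)=1$, that is $i-1\ge L_J$. With $p_p:=\infty$, an element with $p_J<y<p_{J+1}$ must be some $k^2$ with $R_k=J$. As $\partial(k^2)=R_k-k$, there is at most one in the class $\partial=n$: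
$$U_n(J)=i^2,\quad i=J-n,\qquad\text{which exists iff }J\ge n\text{ and }R_i=J.\tag{8}$$
There is nothing else, so the increasing lexicographic order of the class is $Y_n(n),U_n(n),Y_n(n+1),U_n(n+1),\dots$, where nonexistent $U$'s are omitted.

With $p_{-1}:=-\infty$, (7) gives $x(Y_n(J))\in[p_{J-n-1},p_{J-n}]$ (in the middle case because $p_{L_J-1}<p_J-p<p_{L_J}$), and $x(U_n(J))=p_{J-n}$. Two consequences:

* Along the sequence, $x$ is nondecreasing and $y$ increasing. By Lemma 4(b) every class is a chain for dominance, in the same order. So $\lambda_*$ is the same for both orders.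
* $Y_{n+1}(J)<Y_n(J)$ (same $y$, different elements, $x$ at most as large), and $U_{n+1}(J)<U_n(J)$, whenever both exist.

**Step 2: columns with $m=\partial\lambda\ge1$ in terms of $Y$ and $U$.** We take consecutive elements $\lambda_*,\lambda$ of the class $\partial=m$ and collect the elements of the classes $m\pm1$ between them, using the two inequalities just stated. Middle terms are listed if they exist.

* (I) $Y_m(J),Y_m(J+1)$, if $U_m(J)$ does not exist and $m\le J\le p-2$; middle $Y_{m-1}(J),U_{m-1}(J),U_{m+1}(J),Y_{m+1}(J+1)$.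
* (II) $Y_m(J),U_m(J)$; middle $Y_{m-1}(J),U_{m+1}(J)$.
* (III) $U_m(J),Y_m(J+1)$, $J\le p-2$; middle $U_{m-1}(J),Y_{m+1}(J+1)$.

For example, in (I) the terms $Y_{m+1}(J)<Y_m(J)$ and $Y_{m-1}(J+1)>Y_m(J+1)$ are outside the interval. In (II) the term $U_{m-1}(J)>U_m(J)$ is outside. In (III) the terms $U_{m+1}(J)$ and $Y_{m-1}(J+1)$ are outside.

**Step 3: columns with $\partial\lambda=0$.** Now the class $\partial=0$ is split by colors, so we compute these. By (7), (8), $Y_0(J)=\{J-1,J\}$ if $e(J-1,J)=1$ and $Y_0(J)=J^{11}$ otherwise, and $U_0(J)=J^2$ if $R_J=J$. Recall that $p$ is odd.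

* $\{J-1,J\}$ with $e(J-1,J)=1$ has no $2p$-hook and two $p$-hooks, with legs $p-J$ and $p-1-J$. It is black iff $p-J$ is even, iff $J$ is odd.
* $J^{11}$ with $L_J=J$ has only one $p$-hook, and a $2p$-hook of leg $2(p-1-J)+1$. It is black iff $J$ is odd.
* $J^2$ with $R_J=J$ has only one $p$-hook, and a $2p$-hook of leg $2(p-1-J)$. It is black iff $J$ is even.

So $Y_0(J)$ has the color of the parity of $J$, and $U_0(J)$ that of $J+1$. Within a color class the order is therefore $\dots,Y_0(J),U_0(J+1),Y_0(J+2),\dots$, with nonexistent $U$'s omitted. The odd class may begin with $U_0(0)$. Both colors occur. The columns are: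

* ($\alpha_J$) $J\le p-2$, $e(J,J+1)=0$: $\lambda_*=U_0(J)=J^2$, $\lambda=Y_0(J+1)=(J+1)^{11}$; middle $Y_1(J+1)$.
* ($M_J$) $0\le J\le p-2$: $\lambda_*=Y_0(J)$; $\lambda=U_0(J+1)=(J+1)^2$ if $R_{J+1}=J+1$, and $\lambda=Y_0(J+2)=\{J+1,J+2\}$ otherwise; middle $U_1(J),Y_1(J+1),U_1(J+1)$ and, in the second case, $Y_1(J+2)$.

For $J=p-2$ we are in the first case, since $R_{p-1}=p-1$.

**Step 4: the explicit list for $m\ge1$.** The aim is to see the intersection of each column with $\mathcal Q$, its $\mathcal Q$-part. Put $k=J-m<J$. By (7) and (8): $Y_m(J)$ uses $i=k$; $Y_{m-1}(J)$ uses $i=k+1$; $Y_m(J+1)$ uses $i=k+1$ with $L_{J+1}$; $Y_{m+1}(J+1)$ uses $i=k$ with $L_{J+1}$. Moreover $U_m(J)=k^2$ iff $R_k=J$, $U_{m-1}(J)=(k+1)^2$ iff $R_{k+1}=J$, and $U_{m+1}(J)=(k-1)^2$ iff $k\ge1$ and $R_{k-1}=J$. Neighboring letters are recognized by (2), and (1) is used throughout.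

Type (II). Here $R_k=J$, so $L_J\le k$, and $Y_{m-1}(J)=\{k,J\}$.

* (II.1) $L_J=k$. Then $U_{m+1}(J)$ does not exist, since $k=0$ or $e(k-1,J)=0$. Column $[J^{11},k^2\mid\{k,J\}]$; $\mathcal Q$-part: the peak $H_JV_k$.
* (II.2) $L_J<k$. Then $J\le R_{k-1}\le R_k=J$. Column $[\{k-1,J\},k^2\mid\{k,J\},(k-1)^2]$; $\mathcal Q$-part $V_{k-1}V_k$, consecutive.

Type (III). Here $R_k=J\le p-2$, so $e(k,J+1)=0$, $L_{J+1}\ge k+1$ and $Y_{m+1}(J+1)=\{k,J+1\}$.

* (III.1) $L_{J+1}=k+1$. Then $e(k+1,J+1)=1$, so $R_{k+1}>J$. Column $[k^2,(J+1)^{11}\mid\{k,J+1\}]$; $\mathcal Q$-part: the valley $V_kH_{J+1}$.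
* (III.2) $L_{J+1}>k+1$. Then $e(k+1,J+1)=0$, so $R_{k+1}=J$. Column $[k^2,\{k+1,J+1\}\mid(k+1)^2,\{k,J+1\}]$; $\mathcal Q$-part $V_kV_{k+1}$, consecutive.

Type (I) with $R_k<J\le p-2$. Here $e(k,J)=0$, so $L_{J+1}\ge L_J>k$. Hence $Y_m(J)=\{k,J\}$ and $Y_{m+1}(J+1)=\{k,J+1\}$. Also $R_{k-1}\le R_k<J$, so $U_{m+1}(J)$ does not exist.

* (I.1) $L_J>k+1$. Then $R_{k+1}<J$ and $L_{J+1}>k+1$. Column $[\{k,J\},\{k+1,J+1\}\mid\{k+1,J\},\{k,J+1\}]$; $\mathcal Q$-part $\emptyset$.
* (I.2) $L_J=k+1$, $R_{k+1}=J$. Then $e(k+1,J+1)=0$, so $L_{J+1}>k+1$. Column $[\{k,J\},\{k+1,J+1\}\mid J^{11},(k+1)^2,\{k,J+1\}]$; $\mathcal Q$-part: the peak $H_JV_{k+1}$.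
* (I.3) $L_J=k+1$, $R_{k+1}>J$. Then $e(k+1,J+1)=1$, so $L_{J+1}=k+1$. Column $[\{k,J\},(J+1)^{11}\mid J^{11},\{k,J+1\}]$; $\mathcal Q$-part $H_JH_{J+1}$, consecutive.

Type (I) with $R_k>J$, $J\le p-2$. Here $e(k,J+1)=1$, so $L_J\le L_{J+1}\le k$. Hence $Y_{m-1}(J)=\{k,J\}$ and $Y_m(J+1)=\{k,J+1\}$. Also $R_{k+1}\ge R_k>J$, so $U_{m-1}(J)$ does not exist.

* (I.4) $k\ge1$, $R_{k-1}>J$. Then $L_J\le L_{J+1}\le k-1$. Column $[\{k-1,J\},\{k,J+1\}\mid\{k,J\},\{k-1,J+1\}]$; $\mathcal Q$-part $\emptyset$.
* (I.5) $k\ge1$, $R_{k-1}=J$. Then $L_J<k=L_{J+1}$. Column $[\{k-1,J\},\{k,J+1\}\mid\{k,J\},(k-1)^2,(J+1)^{11}]$; $\mathcal Q$-part: the valley $V_{k-1}H_{J+1}$.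
* (I.6) $k=0$ or $R_{k-1}<J$. Then $L_J\ge k$, so $L_J=L_{J+1}=k$. Column $[J^{11},\{k,J+1\}\mid\{k,J\},(J+1)^{11}]$; $\mathcal Q$-part $H_JH_{J+1}$, consecutive.

**Step 5: the explicit list for $m=0$.** The aim is the same.

($\alpha_J$) Here $R_J=J$ and $L_{J+1}=J+1$, so $Y_1(J+1)=\{J,J+1\}$. Column $[J^2,(J+1)^{11}\mid\{J,J+1\}]$; $\mathcal Q$-part: the valley $V_JH_{J+1}$.

($M_J$) with $e(J,J+1)=0$. Again $R_J=J$, $L_{J+1}=J+1$, so $Y_1(J+1)=\{J,J+1\}$, and $U_1(J+1)$, which would be $J^2$ with $R_J=J+1$, does not exist. The rest of the column splits into a left part ($Y_0(J)$ and $U_1(J)$) and a right part ($\lambda$ and, possibly, $Y_1(J+2)$), written with the same bar.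

* Left: $[J^{11}\mid\,]$ if $L_J=J$ (then $R_{J-1}<J$ or $J=0$, so $U_1(J)$ does not exist); $[\{J-1,J\}\mid(J-1)^2]$ if $L_J<J$ (then $R_{J-1}=J=R_J$). The letter in $\mathcal Q$ is $H_J$, respectively $V_{J-1}$. By (2), in both cases it is the letter just before $V_J$.
* Right: $[(J+1)^2\mid\,]$ if $R_{J+1}=J+1$; $[\{J+1,J+2\}\mid(J+2)^{11}]$ otherwise (then $J+1=L_{J+1}\le L_{J+2}\le J+1$). The letter in $\mathcal Q$ is $V_{J+1}$, respectively $H_{J+2}$. In both cases it is the letter just after $H_{J+1}$.

The positions of $V_J$ and $H_{J+1}$ are $2J+2$ and $2J+3$. So with $k=2J+2$ we have $V_J=w_k$, $H_{J+1}=w_{k+1}$, and the $\mathcal Q$-part is $\{w_{k-1},w_{k+2}\}$.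

($M_J$) with $e(J,J+1)=1$. Here $R_J\ge J+1$ and $L_{J+1}\le J$. The column consists of a left part, formed by $Y_0(J),U_1(J),Y_1(J+1)$, and a right part, the rest. Call their $\mathcal Q$-parts $A$ and $A'$.

* Left: if $J\ge1$ and $e(J-1,J+1)=1$, then $L_J\leq L_{J+1}\le J-1$ and $R_{J-1}>J$: $[\{J-1,J\}\mid\{J-1,J+1\}]$, $A=\emptyset$. Otherwise $L_{J+1}=J$ and $Y_1(J+1)=(J+1)^{11}$. If then $L_J=J$: $[J^{11}\mid(J+1)^{11}]$, $A=\{H_J,H_{J+1}\}$, consecutive. If $L_J<J$, then $R_{J-1}=J$: $[\{J-1,J\}\mid(J-1)^2,(J+1)^{11}]$, $A=\{V_{J-1},H_{J+1}\}$, a valley.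
* Right: if $J+2\le p-1$ and $e(J,J+2)=1$, then $R_{J+1}\ge R_J\ge J+2$ and $L_{J+2}\le J$: $[\{J+1,J+2\}\mid\{J,J+2\}]$, $A'=\emptyset$. Otherwise $R_J=J+1$ and $U_1(J+1)=J^2$. If then $R_{J+1}=J+1$: $[(J+1)^2\mid J^2]$, $A'=\{V_J,V_{J+1}\}$, consecutive. If $R_{J+1}>J+1$, then $L_{J+2}=J+1$: $[\{J+1,J+2\}\mid J^2,(J+2)^{11}]$, $A'=\{V_J,H_{J+2}\}$, a valley.

The sets $A\subset\{H_J,H_{J+1},V_{J-1}\}$ and $A'\subset\{V_J,V_{J+1},H_{J+2}\}$ are disjoint. So the $\mathcal Q$-part has size $0$, $2$ or $4$, and if the size is $2$ it consists of two consecutive letters.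

**Step 6: the order in Theorem R does not matter.** We first check that every listed column satisfies
$$v_\lambda+v_{\lambda_*}=\sum_{\mu\text{ middle}}v_\mu.\tag{9}$$
In types (I)–(III) and $(\alpha_J)$ both sides have the common value

* $e_k+e_J$ in (II.1), and $e_{k-1}+e_k+e_J+h$ in (II.2);
* $e_k+e_{J+1}$ in (III.1), and $e_k+e_{k+1}+e_{J+1}+h$ in (III.2);
* $e_k+e_{k+1}+e_J+e_{J+1}$ in (I.1) and (I.2);
* $e_k+e_J+e_{J+1}-h$ in (I.3) and (I.6);
* $e_{k-1}+e_k+e_J+e_{J+1}$ in (I.4) and (I.5);
* $e_J+e_{J+1}$ in $(\alpha_J)$.

In $(M_J)$ with $e(J,J+1)=0$, the left part contributes (outer minus middle) $e_J-h$ and the right part $e_{J+1}+h$ in every subcase, and the remaining middle term is $\{J,J+1\}$. In $(M_J)$ with $e(J,J+1)=1$ the contributions are $e_J-e_{J+1}$ and $e_{J+1}-e_J$ in every subcase.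

Now read Theorem R with dominance. Lexicographic order refines dominance and $\lambda_*$ is the same, so the middle terms form a subset of the listed ones. By (4) this subset also satisfies (9), since $\delta$ of a middle term is opposite to $\delta(\lambda)=\delta(\lambda_*)$. So the $v_\mu$ over the omitted $\mu$ sum to $0$. Each $v_\mu$ has positive sum of $e$-coordinates, hence nothing is omitted.

## 7. The prime 3, and invariants that are too coarse

**Theorem A for $p=3$.** The bound is $\frac16\cdot15+\frac12\cdot3=4$, so four pairwise inequivalent blocks suffice. Here are the five columns for four words ($ij$ denotes $\{i,j\}$).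

* $HHHVVV$, $L=(0,0,0)$, $R=(2,2,2)$. $M_0$: $[0^{11},12\mid1^{11},02]$; $M_1$: $[01,2^2\mid02,1^2]$; (I.6) with $(k,J)=(0,1)$: $[1^{11},02\mid01,2^{11}]$; (II.2) with $(1,2)$: $[02,1^2\mid12,0^2]$; (II.1) with $(0,2)$: $[2^{11},0^2\mid02]$. Sizes $3,4,4,4,4$.
* $HHVHVV$, $L=(0,0,1)$, $R=(1,2,2)$. $M_0$: $[0^{11},12\mid1^{11},0^2,2^{11}]$; $M_1$: $[01,2^2\mid0^2,2^{11},1^2]$; (II.1) with $(0,1)$: $[1^{11},0^2\mid01]$; (III.1) with $(0,1)$: $[0^2,2^{11}\mid02]$; (II.1) with $(1,2)$: $[2^{11},1^2\mid12]$. Sizes $3,3,3,5,5$.
* $HHVVHV$, $L=(0,0,2)$, $R=(1,1,2)$. $\alpha_1$: $[1^2,2^{11}\mid12]$; $M_0$: $[0^{11},1^2\mid1^{11},0^2]$; $M_1$: $[01,2^2\mid0^2,12]$; (II.1) with $(0,1)$: $[1^{11},0^2\mid01]$; (III.2) with $(0,1)$: $[0^2,12\mid1^2,02]$. Sizes $3,3,4,4,4$.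
* $HVHVHV$, $L=(0,1,2)$, $R=(0,1,2)$. $\alpha_0$: $[0^2,1^{11}\mid01]$; $\alpha_1$: $[1^2,2^{11}\mid12]$; $M_0$: $[0^{11},1^2\mid01]$; $M_1$: $[1^{11},2^2\mid12]$; (I.2) with $(0,1)$: $[01,12\mid1^{11},1^2,02]$. Sizes $3,3,3,3,5$.

All decomposition numbers are $0$ or $1$, so the sizes are the diagonal entries of the Cartan matrix. The four multisets differ, so the blocks are pairwise not Morita equivalent, and $M(3,2)=4$. $\square$

It is tempting to go on like this: compute some numerical invariant of $C$ and hope that it separates the words. The counts $k(B)$ and $l(B)$ depend only on $p$. Two more natural candidates fail as well.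

*The diagonal of $C$ fails at $p=5$.* Take $W_1=HHHHVHVVVV$, with $L=(0,0,0,0,1)$, $R=(3,4,4,4,4)$, and $W_2=HHHHVVHVVV$, with $L=(0,0,0,0,2)$, $R=(3,3,4,4,4)$. In both cases there are no columns $\alpha_J$, and $M_0,\dots,M_3$ all have size $4$ (no valley occurs in $A$ or $A'$). For $W_1$ the other columns are (II.1) with $(k,J)=(0,3)$ and $(1,4)$ and (III.1) with $(0,3)$, of size $3$; (I.5) with $(1,3)$, of size $5$; and, of size $4$, (II.2) with $(2,4),(3,4)$, (I.6) with $(0,1),(0,2)$, (I.4) with $(1,2),(2,3)$. For $W_2$ they are (II.1) with $(0,3),(2,4)$ and (III.1) with $(1,3)$, of size $3$; (I.5) with $(2,3)$, of size $5$; and, of size $4$, (III.2) with $(0,3)$, (II.2) with $(1,3),(3,4)$, (I.6) with $(0,1),(0,2)$, (I.4) with $(1,2)$. So both diagonals are $3,3,3,5$ together with ten $4$'s. But $W_1^*=W_1\ne W_2$, so $W_2\notin\{W_1,W_1^*\}$.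

*Every invariant of $C$ as an integral quadratic form fails.* Such invariants are, for instance, the determinant and the elementary divisors. For $p$ odd and any two weight 2 blocks $B,B'$ there is $X\in GL_l(\mathbb Z)$ with $C'=X^TCX$. To see this, note that by Theorem R the rows of $D$ at the $p$-regular $\lambda$ form a unitriangular $l\times l$ matrix. So the columns of $D$ are a $\mathbb Z$-basis of the lattice $\mathcal N^\perp\cap\mathbb Z^{k}$, and $C$ is its Gram matrix in this basis. By (6), after the sign changes $\delta(\lambda)$ the space $\mathcal N$ becomes $\{(\langle t,v_\lambda\rangle)_\lambda\}$, which depends only on the labels and on $p$. So the lattices of $B$ and $B'$ are isometric.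

Thus the row relations alone know nothing about $W$. All the information is in which basis of this lattice the projective indecomposables form, that is, in how the columns lie relative to the labels. The list in Section 6 shows what to look at: most columns meet $\mathcal Q$ in at most two elements, and these two elements are neighbors in $W$, or nearly so. The row relations will still be useful, for recognizing $\mathcal Q$ and its letters among the rows.

## 8. A graph on the letters of the word

**Definition.** Let $\Lambda=\Lambda(B)$ be the graph on $\mathcal Q=\{w_1,\dots,w_N\}$ in which $x\ne y$ are joined iff some column of $D$ has support meeting $\mathcal Q$ in exactly $\{x,y\}$.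

For $HHVHVV$ the $\mathcal Q$-parts of the five columns have sizes $4,4,2,2,2$, and $\Lambda$ has the edges $w_2w_3$, $w_3w_4$, $w_4w_5$, with $w_1$ and $w_6$ isolated. For $HVHVHV$ the edges are $w_2w_3,w_4w_5,w_3w_4$ and $w_1w_4,w_3w_6$.

Let $T=\{2J+2:0\le J\le p-2,\ e(J,J+1)=0\}$. Then $k\in T$ iff $2\le k\le N-2$ and the prefix $w_1\cdots w_k$ is balanced. If $e(J,J+1)=0$ then $R_J=J$, and the first $2J+2$ letters are $H_0,\dots,H_J,V_0,\dots,V_J$. Conversely, if this holds then $V_J$ precedes $H_{J+1}$, so $R_J=J$. In that case $w_k=V_J$ and $w_{k+1}=H_{J+1}$ with $k=2J+2$.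

**Proposition 7.** Let $p$ be odd. The edges of $\Lambda$ are exactly:

* (i) $w_kw_{k+1}$ for $2\le k\le N-2$;
* (ii) $w_1w_2$ iff $W$ starts with $HHH$; $w_{N-1}w_N$ iff $W$ ends with $VVV$;
* (iii) $w_{k-1}w_{k+2}$ for $k\in T$.

*Proof.* By the list of Section 6, every edge joins consecutive letters or is of form (iii), and all of (iii) occur, from $(M_J)$ with $e(J,J+1)=0$. It remains to decide which consecutive pairs occur.

**Step 1: all consecutive pairs away from the ends occur.** We go through the four kinds of pairs in (2).

* Valleys $V_kH_{J+1}$: all occur, by (III.1) if $J>k$, and by $(\alpha_k)$ if $J=k$.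
* Peaks $H_JV_k$: by (II.1) if $J>k$. If $J=k$ and $1\le J\le p-2$, then $L_J=J$ gives $R_{J-1}<J$, and (I.2) with $m=1$ and $J-1$ in place of $k$ applies.
* $H_JH_{J+1}$ with $L_J=L_{J+1}=\ell$: if $\ell\ge1$, by (I.3) with $\ell-1$ in place of $k$, since $R_{\ell-1}<J<R_\ell$; if $\ell=0$ and $J\ge1$, by (I.6) with $k=0$.
* $V_kV_{k+1}$ with $R_k=R_{k+1}=J$, so $k<J$: if $J\le p-2$, by (III.2), since $e(k+1,J+1)=0$; if $J=p-1$ and $k+1\le p-2$, by (II.2) with $k+1$ in place of $k$, since $L_J\le k$.

The pairs left are $H_0V_0$ or $H_0H_1$, which is $w_1w_2$, and $H_{p-1}V_{p-1}$ or $V_{p-2}V_{p-1}$, which is $w_{N-1}w_N$. This proves (i).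

**Step 2: the pair at the start.** A peak is a two-element $\mathcal Q$-part only in (II.1) and (I.2), where $J\ge m\ge1$. So $H_0V_0$ never occurs. In (I.3) and (I.6) also $J\ge1$, so $H_0H_1$ can occur only in $M_0$, with $e(0,1)=1$ and $A'=\emptyset$, that is, with $e(0,1)=e(0,2)=1$. This says that $W$ starts with $HHH$. Conversely, if $W$ starts with $HHH$, then $M_0$ has $A=\{H_0,H_1\}$ and $A'=\emptyset$, and the pair occurs.

**Step 3: the pair at the end.** $H_{p-1}V_{p-1}$ does not occur: in (II.1) $k<J$, and in (I.2) $J\le p-2$. $V_{p-2}V_{p-1}$ does not occur in (II.2), where $V_{k-1}V_k$ has $k<J\le p-1$, nor in (III.2), where $R_{k+1}=J\le p-2$ while $R_{p-1}=p-1$. So it can occur only in $M_{p-2}$ with $A=\emptyset$, that is, with $e(p-3,p-1)=1$. This says that $W$ ends with $VVV$. Conversely, then $e(p-2,p-1)=1$, and $M_{p-2}$ has $A'=\{V_{p-2},V_{p-1}\}$ and $A=\emptyset$, so the pair occurs. $\square$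

So $\Lambda$ is nearly the path $w_1-w_2-\dots-w_N$, with some chords and with possible defects at the ends. Two things stand between this graph and $W$. An isomorphism of decomposition matrices must be shown to preserve $\mathcal Q$ and its letters, and the order of the letters must be read off an unlabeled graph in spite of the chords.

## 9. Isomorphisms of decomposition matrices respect the letters

Put $q(u,w)=u^TG^{-1}w$ and $q(u)=q(u,u)$, where by (5)
$$G^{-1}=\frac1p\Bigl(I-\frac1{2p}\mathbf J\Bigr)\oplus\frac1{2p}.$$

**Proposition 8.** Let $p\ge5$ and let $\tau:\operatorname{Irr}B\to\operatorname{Irr}B'$ be a bijection carrying the columns of the decomposition matrix of $B$ to those of $B'$. Then $\tau(\mathcal Q)=\mathcal Q'$, $\tau$ is an isomorphism $\Lambda\to\Lambda'$, and $\tau$ either preserves all letters or exchanges $H$ and $V$.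

*Proof.* **Step 1: $\tau$ is linear on the vectors $v_\lambda$ up to signs.** This turns $\tau$ into an isometry. Since $\tau$ carries columns to columns, it carries $\mathcal N$ onto $\mathcal N'$. By (6) for both blocks, there is a linear automorphism $\phi$ of $\mathbb Q^{p+1}$ with $\delta'(\tau\lambda)\langle\phi t,v_{\tau\lambda}\rangle=\delta(\lambda)\langle t,v_\lambda\rangle$ for all $t,\lambda$. With $S=(\phi^T)^{-1}$ and signs $s_\lambda=\delta(\lambda)\delta'(\tau\lambda)$ this says $v_{\tau\lambda}=s_\lambda Sv_\lambda$. The matrix $G$ is the same for $B$ and $B'$, so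
$$SGS^T=\sum_\lambda v_{\tau\lambda}v_{\tau\lambda}^T=G,$$
whence $S^TG^{-1}S=G^{-1}$, and $q$ is $S$-invariant.

**Step 2: $\tau$ preserves $\mathcal Q$.** We compare norms:
$$q(e_i+e_j)=\frac{2p-2}{p^2},\qquad q(e_i\pm h)=\frac{3p-1}{2p^2}.$$
These are equal only if $4p-4=3p-1$, that is, $p=3$. (This is why $p=3$ was treated separately.) So $\tau\mathcal Q=\mathcal Q'$. As $\tau$ matches columns, it is an isomorphism $\Lambda\to\Lambda'$.

**Step 3: $\tau$ respects letters.** We compare inner products inside $\mathcal Q$. For $i\ne j$ and equal signs,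
$$q(e_i+h,e_i-h)=q(e_i\pm h,e_j\pm h)=\frac{p-1}{2p^2},\qquad q(e_i+h,e_j-h)=-\frac{p+1}{2p^2}.$$
The absolute values differ, and $\tau$ preserves absolute values of $q$. So $\tau$ carries the graph on $\mathcal Q$ joining $i^2$ and $j^{11}$ for all $i\ne j$ to the corresponding graph on $\mathcal Q'$. This graph is connected and bipartite with parts $\{i^2\}$ and $\{i^{11}\}$, so $\tau$ preserves or exchanges the parts. $\square$

## 10. Reading the word off the lettered graph

**Proposition 9.** Let $p\ge5$. If there is a letter-preserving isomorphism $\Lambda(W)\to\Lambda(W')$, then $W=W'$.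

*Proof.* Identify the two graphs. We have one graph with letters and two "readings" $w_1,\dots,w_N$ and $w'_1,\dots,w'_N$ of it as in Proposition 7, with sets $T,T'$. We show that the readings agree, except for one word where they may be reversed.

**Step 1: local facts.** These hold for any reading.

(a) Besides $w_{t\pm1}$, an odd-indexed $w_t$ can be adjacent only to $w_{t+3}$ (iff $t+1\in T$), and an even-indexed $w_t$ only to $w_{t-3}$ (iff $t-2\in T$), because elements of $T$ are even. For $3\le t\le N-2$ both $w_{t\pm1}$ are neighbors, so the degree is $2$ or $3$.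

(b) Give $w_t$ the level $\lceil t/2\rceil$. Edges change levels by at most $1$: this is clear for $w_kw_{k+1}$, and for $k=2i$ the vertices $w_{2i-1},w_{2i+2}$ have levels $i,i+1$. So vertices of levels $1$ and $p$ are at distance at least $p-1\ge4$ (possibly infinite).

(c) The start of $W$ is of exactly one of three types.

* $HHH$: $w_1$ is a leaf ($H$) and $\deg w_2=2$.
* $HHV$: $w_1$ is isolated ($H$) and $w_2$ is a leaf ($H$).
* $HV$: here $2\in T$; $w_1$ ($H$) and $w_2$ ($V$) are leaves, adjacent to $w_4$ and $w_3$ respectively, hence at distance at most $3$.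

The end is of exactly one of three types.

* $VVV$: $w_N$ is a leaf ($V$) and $\deg w_{N-1}=2$.
* $HVV$: $w_N$ is isolated ($V$) and $w_{N-1}$ is a leaf ($V$).
* $HV$: here $N-2\in T$; $w_{N-1}$ ($H$) and $w_N$ ($V$) are leaves, adjacent to $w_{N-2}$ and $w_{N-3}$ respectively, hence at distance at most $3$.

By (a) there are no other leaves or isolated vertices.

**Step 2: both readings have the same start type and the same end type.** The letters of the leaves are $\{H,V\}$, $\{H,V,V\}$, $\{H,H,V\}$, $\{H,H,V,V\}$ according as neither end, only the start, only the end, or both have type $HV$. An isolated $H$ means start $HHV$, an isolated $V$ means end $HVV$. All this is visible in the lettered graph.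

**Step 3: finding where the word starts.** We locate the first vertices canonically.

* If neither end is $HV$, the leaf at the start is the $H$-leaf.
* If only the end is $HV$, the leaf at the start is the $H$-leaf at distance $>3$ from the $V$-leaf, by (b) and (c).
* If only the start is $HV$, $w_1$ is the $H$-leaf and $w_2$ is the $V$-leaf at distance $\le3$ from it.
* If both are $HV$, the four leaves split canonically into two pairs (distance $\le3$ inside a pair, $\ge4$ across), and the start pair $\{w'_1,w'_2\}$ is either $\{w_1,w_2\}$ or $\{w_{N-1},w_N\}$.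

Leave aside the last possibility, the swapped case. Then the readings agree on $w_1$ if the start is $HHH$; on $w_1,w_2$ if the start is $HHV$, where $w_1$ is the isolated $H$; and on $w_1,\dots,w_4$ if the start is $HV$, since letters tell $w_1$ from $w_2$, and $w_3,w_4$ are the only neighbors of $w_2,w_1$.

**Step 4: moving forward one letter at a time.** Suppose the readings agree up to index $t<N$. "Unknown" means not among $w_1,\dots,w_t$. We show that they agree at $t+1$.

* $t=N-1$: only one vertex is left.
* $t$ even: by (a), $w_{t+1}$ is the unique unknown neighbor of $w_t$, in both readings.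
* $t=1$ (start $HHH$): $w_2$ is the unique neighbor of $w_1$.
* $t$ odd, $3\le t\le N-3$: the unknown neighbors of $w_t$ are $w_{t+1}$ and, iff $t+1\in T$, $w_{t+3}$. If there is only one, we are done. If there are two, then $k:=t+1$ lies in $T\cap T'$, and we must tell $w_k$ from $w_{k+2}$. Now $k-2\in T$ iff $w_{k-3}$ has an unknown neighbor (its other possible neighbors $w_{k-4},w_{k-2}$ are known), so this condition is the same in both readings. If $k-2\in T$, then $w_k$ is adjacent to $w_{k-3}$ and $w_{k+2}$ is not. If $k-2\notin T$, then $w_k$ has degree $2$, whereas $w_{k+2}$ has degree $3$ if $k+2\le N-2$, being adjacent to $w_{k-1},w_{k+1},w_{k+3}$, and degree $1$ if $k+2=N$, since then the end has type $HV$. In all cases $w'_k=w_k$.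

So the readings agree, and comparing letters $W=W'$.

**Step 5: the swapped case.** Both ends have type $HV$, and comparing letters $w'_1=w_{N-1}$, $w'_2=w_N$. We claim for $1\le j\le p$: for all $i\le j$, $w'_{2i-1}=w_{N-2i+1}$ has letter $H$ and $w'_{2i}=w_{N-2i+2}$ has letter $V$. This holds for $j=1$. Suppose it holds for some $j\le p-1$. Then $W'$ begins and $W$ ends with $(HV)^j$, so $2j\in T'$ and $N-2j\in T$.

The vertex $w'_{2j+1}$ is adjacent to $w'_{2j}=w_s$, $s=N-2j+2$, and is not among $w'_1,\dots,w'_{2j}$. The possible neighbors of $w_s$ are $w_{s-1}=w'_{2j-1}$, $w_{s+1}=w'_{2j-3}$ (if it exists) and $w_{s-3}$. So $w'_{2j+1}=w_{s-3}=w_{N-2j-1}$.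

The vertex $w'_{2j+2}$ is adjacent to $w'_{2j-1}=w_r$, $r=N-2j+1$, since $2j\in T'$. The possible neighbors of $w_r$ are $w_{r+1}=w'_{2j}$, $w_{r+3}=w'_{2j-2}$ (if it exists) and $w_{r-1}$. So $w'_{2j+2}=w_{r-1}=w_{N-2j}$.

The letter of $w_{N-2j}$ is $V$, as $N-2j\in T$ ends a balanced prefix. The letter of $w'_{2j+1}$ is $H$, as it follows the balanced prefix of length $2j\in T'$. This proves the claim, and for $j=p$ it gives $W=W'=(HV)^p$. $\square$

The swapped case does happen. For $W=(HV)^p$ the map that sends level $i$ to level $p+1-i$ and keeps letters is an automorphism of $\Lambda$. It fixes the set of edges $w_{2i-1}w_{2i}$ ($2\le i\le p-1$) and exchanges the edges $w_{2i}w_{2i+1}$ with the edges of form (iii).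

## 11. Proof of Theorem A for $p\ge5$

The purpose here is to put Propositions 8 and 9 together. Let $B,B'$ be weight 2 blocks whose decomposition matrices agree up to row and column permutations, via $\tau$ on rows. By Proposition 8, $\tau:\Lambda\to\Lambda'$ is an isomorphism that preserves or exchanges letters. If it preserves letters, Proposition 9 gives $W=W'$. If it exchanges letters, compose $\tau$ with conjugation $B'\to B'^*$. The composition preserves letters, and Proposition 9 gives $W=W(B'^*)=W'^*$. Together with Lemma 1,
$$\text{Morita equivalent over }\mathbb Z_p\ \Longrightarrow\ \text{same decomposition matrix}\ \Longrightarrow\ W'\in\{W,W^*\}.\tag{10}$$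
All Dyck words occur by Lemma 2. So $M(p,2)$ is at least the number of $*$-orbits of Dyck words, which by Lemma 3 equals the upper bound. With Sections 2 and 7 for $p=2,3$ this proves Theorem A. $\blacksquare$

The counting gives a converse. By (10) there is a well-defined map from Morita classes over $\mathbb Z_p$ to $*$-orbits. It is surjective, and the number of such classes is at most the upper bound, which is the number of orbits. So the map is a bijection, and $W'\in\{W,W^*\}$ implies that $B,B'$ are Morita equivalent over $\mathbb Z_p$.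

## 12. Short vectors for the inverse Cartan matrix: Theorem B

What is missing for Theorem B is a way back from $C=D^TD$ to $D$. We saw in Section 7 that the integral equivalence class of $C$ is useless. But here $C$ is known up to permutation, so its coordinates are known, and the rows of $D$ turn out to be the short nonnegative vectors for the form $C^{-1}$.

**Proposition 10.** Let $p\ge5$, $B$ of weight 2 with decomposition matrix $D$ ($k\times l$) and $C=D^TD$. The rows of $D$ are pairwise distinct, and they are exactly the $x\in\mathbb Z_{\ge0}^l\setminus\{0\}$ with $xC^{-1}x^T<1$.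

**Proposition 10 implies Theorem B.** If $C'$ is obtained from $C$ by a simultaneous permutation, then by Proposition 10 the same permutation of coordinates carries the set of rows of $D$ to the set of rows of $D'$, and no row is repeated. So (5)$\Rightarrow$(4). Also (4)$\Rightarrow$(1)$\Rightarrow$(2) by Section 11. Reduction mod $p$ and extension of scalars give (2)$\Rightarrow$(3) for every field. Finally (3) for some field implies (5), since the Cartan matrix is a Morita invariant and is unaffected by field extension, $\mathbb F_p$ being a splitting field. For the last claim of Theorem B: for $p\ge5$ it follows from (1)$\Leftrightarrow$(3) with Lemmas 2 and 3. For $p=2,3$ the blocks in Sections 2 and 7 were separated by their Cartan matrices, and the upper bound passes from $\mathbb Z_p$ to any field of characteristic $p$. $\square$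

The inequality in Proposition 10 will be translated into a statement about integer functions on the edges of a complete graph.

**Definition.** For $n\ge4$ and $z\in\mathbb Z^{E(K_n)}$ let $b(z)=\sum_{\mathcal C}\langle z,\mathcal C\rangle^2$ over all 4-cycles $\mathcal C$ of $K_n$, where $\mathcal C$ is regarded as a vector with alternating entries $\pm1$ on its edges. Let $M_n$ be the set of $z$ with $z_{ab}=c_a+c_b$, with all $c_a\in\mathbb Z$ or all $c_a\in\frac12+\mathbb Z$.

For example, for a unit vector $u_e$, $b(u_e)$ is the number of 4-cycles through $e$, which is $(n-2)(n-3)$; and $b(z)=0$ for $z\in M_n$.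

**Lemma 11.** If $n\ge7$ and $b(z)<(n-1)(n-2)$, then $z\in M_n$ or $z\in M_n\pm u_e$ for some $e\in E(K_n)$.

*Proof.* The value $b(z)$ is unchanged under translation by $M_n$. For a vertex $v$ write $b(z-v)$ for the value on $K_n-v$. Each 4-cycle avoids $n-4$ vertices, so $\sum_vb(z-v)=(n-4)b(z)$. An element of $M_{n-1}$ on $K_n-v$ extends to $M_n$. So if $z|_{K_n-v}$ lies in $M_{n-1}$ (respectively in $M_{n-1}\pm u_e$), we may assume that $z=0$ (respectively $z=\pm u_e$) on $K_n-v$. Put $y_a=z_{va}$; these are $n-1$ integers.

**Case 0: $z=0$ off $v$.** Here we compute $b$ exactly. The cycle $v,a,x,c$ has value $\pm(y_a-y_c)$, and there are $n-3$ choices of $x$, so $b(z)=(n-3)\Sigma$ with $\Sigma=\sum_{a<c}(y_a-y_c)^2$. If $y$ is constant, $z\in M_n$. If $y$ is constant except for one entry differing by $\pm1$, then $z\in M_n\pm u_{va}$ and $\Sigma=n-2$. Otherwise (call this an excluded type) $\Sigma\ge2(n-3)$ for $n\ge5$: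

* with two values taken $k$ and $n-1-k$ times, $\Sigma\ge k(n-1-k)\ge2(n-3)$ if $2\le k\le n-3$, and $\Sigma\ge4(n-2)$ if $k\in\{1,n-2\}$ with difference $\ge2$;
* with three or more values, a minimal and a maximal entry contribute $\ge4$, and each of the other $n-3$ entries contributes $\ge2$ together with these two.

So an excluded type has $b(z)\ge2(n-3)^2$.

**Case 1: $z=\pm u_e$ off $v$.** Here we show that $y$ must be constant. Replacing $z$ by $-z$ we may take $+$. Let $e=\{1,2\}$. Of the 4-cycles avoiding $v$, $(n-3)(n-4)$ contain $e$. A cycle $v,a,x,c$ has value $\pm(y_a-y_c-z_{ax}+z_{xc})$, and $z_{ax},z_{xc}$ vanish unless $e$ is one of these edges. Summing over $c,c'\ne1,2$,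
$$b(z)=(n-3)(n-4)+(n-3)\sum_{c<c'}(y_c-y_{c'})^2+(n-3)(y_1-y_2)^2+\sum_{i=1,2}\sum_c\bigl[(n-4)(y_i-y_c)^2+(y_i-y_c-1)^2\bigr].$$
For constant $y$, $z\in M_n+u_e$ and $b=(n-3)(n-4)+2(n-3)=(n-3)(n-2)$. Relative to this, each pair with unequal $y$-values adds at least $n-5$. Pairs $\{c,c'\}$ and $\{1,2\}$ add at least $n-3$. For a pair $\{i,c\}$, the bracket is $1$ at difference $0$ and $(n-4)d^2+(d-1)^2\ge n-4$ for integers $d\ne0$. A nonconstant $y$ has at least $n-2$ unequal pairs. So for nonconstant $y$ and $n\ge7$,
$$b\ge(n-2)(n-3)+(n-2)(n-5)=(n-2)(2n-8)\ge(n-1)(n-2).$$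

**The case $n=7$.** We descend to a $K_4$ and climb back. Here $b(z)\le29$. The average over the seven $K_6$ is at most $3\cdot29/7<13$, so some $K_6$ has $b\le12$. In it the average over the $K_5$ is at most $2\cdot12/6=4$, so some $K_5$ has $b\le4$. In that the average over the $K_4$ is at most $4/5<1$, so some $K_4$ has $b=0$. On this $K_4$, with vertices $a,b,c,d$, $z_{ab}+z_{cd}=z_{ac}+z_{bd}=z_{ad}+z_{bc}$. Put $c_a=\frac12(z_{ab}+z_{ac}-z_{bc})$, similarly $c_b,c_c$, and $c_d=z_{ad}-c_a$. Then $z_{ab},z_{ac},z_{bc},z_{ad}$ have the required form, and $c_b+c_d=z_{ad}+z_{bc}-z_{ac}=z_{bd}$, $c_c+c_d=z_{ad}+z_{bc}-z_{ab}=z_{cd}$. The $c$'s are in $\frac12\mathbb Z$ and have integral pairwise sums, so they are all integral or all half-integral, and $z\in M_4$.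

On the $K_5$, Case 0 with $n=5$ applies: a nonconstant $y$ has $\Sigma\ge3$, so $b\ge6>4$, which is impossible. Hence $z\in M_5$. On the $K_6$, Case 0 with $n=6$ gives $3\Sigma\le12$, while excluded types have $\Sigma\ge6$. Hence $z\in M_6$ or $z\in M_6\pm u_e$. Now apply Case 0 or Case 1 with $n=7$: in Case 0 the excluded types have $b\ge2\cdot4^2=32>29$, and in Case 1 a nonconstant $y$ has $b\ge30>29$.

**The case $n\ge8$.** We use induction. The average of $b(z-v)$ is less than $\frac{(n-4)(n-1)(n-2)}n<(n-2)(n-3)$, since $(n-4)(n-1)=n^2-5n+4<n(n-3)$. So for some $v$ the lemma for $n-1$ applies to $K_n-v$. Now apply Case 0, where excluded types are impossible because $2(n-3)^2\ge(n-1)(n-2)$, that is $n^2-9n+16\ge0$, which holds for $n\ge7$; or apply Case 1. $\square$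

*Proof of Proposition 10.* **Step 1: a distance formula.** This identifies $xC^{-1}x^T$ geometrically. $D$ has a unitriangular $l\times l$ submatrix (Section 7), so every $x\in\mathbb Z^l$ is $x=zD$ with $z\in\mathbb Z^k$. Then $xC^{-1}x^T=zD(D^TD)^{-1}D^Tz^T$ is the squared length of the orthogonal projection of $z$ to the column space of $D$, whose orthogonal complement is $\mathcal N_{\mathbb R}$. So
$$xC^{-1}x^T=\min_{t\in\mathcal N_{\mathbb R}}|z-t|^2.\tag{11}$$
Multiply the coordinate (and the row of $D$) belonging to $\lambda$ by $\delta(\lambda)$. This does not change $C$, and changes rows only by signs. By (6), now $\mathcal N=\{(\langle t,v_\lambda\rangle)_\lambda\}$. The projection of $z$ to $\mathcal N_{\mathbb R}$ has squared length $q(\sum_\lambda z_\lambda v_\lambda)$, because $\sum_\lambda v_\lambda v_\lambda^T=G$.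

**Step 2: rows satisfy the inequality.** For the unit vector $z$ at $\lambda$ we get the value $1-q(v_\lambda)<1$. So plus and minus the rows satisfy it, and the original rows are nonnegative and nonzero.

**Step 3: passing to $K_{p+2}$.** Conversely let $x=zD$ with $xC^{-1}x^T<1$. Let $n=p+2\ge7$, with the vertices of $K_n$ being $0,\dots,p-1,+,-$. Define
$$\tilde z_{\{i,j\}}=z_{\{i,j\}},\qquad\tilde z_{\{i,+\}}=z_{i^2},\qquad\tilde z_{\{i,-\}}=z_{i^{11}},\qquad\tilde z_{\{+,-\}}=0.$$
By (11) there are real $c_0,\dots,c_{p-1},h$ such that, with $c_\pm=\pm h$, the vector $\rho_{ab}=\tilde z_{ab}-c_a-c_b$ has $|\rho|^2<1$ (and $\rho_{+-}=0$).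

**Step 4: bounding $b(\tilde z)$.** We find the eigenvalues of $A=\sum_{\mathcal C}\mathcal C\mathcal C^T$. Its entries are $(n-2)(n-3)$ on the diagonal, $-(n-3)$ for edges sharing one vertex, and $2$ for disjoint edges. Each $\mathcal C$ is orthogonal to all vectors $(c_a+c_b)_{ab}$, so $A$ kills these. Their orthogonal complement consists of the vectors with zero vertex sums. There the adjacency matrix of "sharing one vertex" acts as $-2$. Together with the identity and the adjacency matrix of "disjoint" it adds up to the all-ones matrix, which acts as $0$, so "disjoint" acts as $1$. Hence $A$ acts on this complement as $(n-2)(n-3)+2(n-3)+2=(n-1)(n-2)$, and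
$$b(\tilde z)=\langle\rho,A\rho\rangle\le(n-1)(n-2)|\rho|^2<(n-1)(n-2).$$
By Lemma 11, $\tilde z=\sigma u_e+m$ with $\sigma\in\{0,\pm1\}$ and $m\in M_n$, with parameters $c'$.

**Step 5: $x$ is zero or plus or minus a row.** Suppose first that $\sigma=0$ or $e\ne\{+,-\}$. Then $m_{+-}=0$, so $c'_-=-c'_+$, and the restriction of $m$ to the edges other than $\{+,-\}$ lies in $\mathcal N$, with $t=(c'_0,\dots,c'_{p-1};c'_+)$. Since $\mathcal N$ is the space of row relations, $x=zD$ is $0$ or $\pm$ a row of $D$.

Suppose now that $\sigma\ne0$ and $e=\{+,-\}$. Then $c'_++c'_-=-\sigma$. With $h=\frac12(c'_+-c'_-)$ we have $c'_\pm=\pm h-\frac\sigma2$, so modulo $\mathcal N_{\mathbb R}$, $z\equiv-\frac\sigma2\mathbf 1_{\mathcal Q}$. As $\sum_{\lambda\in\mathcal Q}v_\lambda=2\sum_ie_i$ and $q(2\sum_ie_i)=\frac4p\bigl(p-\frac{p^2}{2p}\bigr)=2$, the minimum in (11) is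
$$\tfrac14\bigl(2p-q(2\textstyle\sum_ie_i)\bigr)=\tfrac14(2p-2)=\tfrac{p-1}2\ge2,$$
a contradiction.

So the nonzero $x\in\mathbb Z^l$ with $xC^{-1}x^T<1$ are exactly plus and minus the rows, and the nonnegative ones are the rows.

**Step 6: the rows are distinct.** If two different rows were equal, then after the sign change some $\pm u_e\pm u_{e'}$ with $e\ne e'$, both different from $\{+,-\}$, would lie in $\mathcal N$. As a vector on $E(K_n)$, with value $0$ at $\{+,-\}$, it would be of the form $(c_a+c_b)_{ab}$ with $c_++c_-=0$, hence orthogonal to all 4-cycles. But $(n-2)(n-3)$ 4-cycles of $K_n$ contain $e$, and at most $n-3$ of them contain $e'$. So some 4-cycle contains $e$ and not $e'$, and its inner product with the vector is $\pm1$, a contradiction. $\blacksquare$
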